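# Translations in left-ordered involutory quandles, and the determinant of a link

## Two point reflections make a translation

On the real line, put $x*y=2y-x$, the image of $x$ under the reflection in the point $y$. Reflect first in $x$ and then in $y$: the result is $u\mapsto 2y-(2x-u)=u+2(y-x)$, a translation. So from a set with reflections and no addition we recover "$y-x$", as a map. Everything below rests on this construction, carried out where there is no line to begin with.

**Definition.** A *quandle* is a set $Q$ with a binary operation $*$ such that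

1. $x*x=x$ for all $x$;
2. for every $y$ the map $x\mapsto x*y$ is a bijection of $Q$;
3. $(x*y)*z=(x*z)*(y*z)$ for all $x,y,z$.

It is *involutory* if moreover $(x*y)*y=x$ for all $x,y$. We write $R_y(x)=x*y$. In an involutory quandle, $R_y^2=1$ and $R_y(y)=y$, and we call $R_y$ a point reflection. Let $\mathrm{Inn}(Q)$ be the group generated by all $R_y$.

**Example.** For an abelian group $A$, let $\mathrm{Core}(A)$ be the set $A$ with $x*y=2y-x$. It is an involutory quandle: $2x-x=x$, $2y-(2y-x)=x$, and both sides of (iii) equal $2z-2y+x$. The line above is $\mathrm{Core}(\mathbb R)$.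

Let $Q$ be an involutory quandle. By axiom (iii), $((u*y)*x)*y=((u*y)*y)*(x*y)=u*(x*y)$, that is, $R_{R_y(x)}=R_yR_xR_y$. Applying this repeatedly,
$$R_{gx}=gR_xg^{-1}\qquad (g\in \mathrm{Inn}(Q)). \tag{1}$$

**Definition.** For $x,y\in Q$ the *translation* from $x$ to $y$ is $t(x,y)=R_yR_x$ (first $R_x$, then $R_y$), so $t(x,y)(u)=(u*x)*y$.

In $\mathrm{Core}(\mathbb R)$ this is $u\mapsto u+2(y-x)$. In general the translations need not commute, but the following identities hold:
$$t(y,z)\,t(x,y)=t(x,z),\qquad t(x,y)^{-1}=t(y,x), \tag{2}$$
$$g\,t(x,y)\,g^{-1}=t(gx,gy)\qquad(g\in\mathrm{Inn}(Q)), \tag{3}$$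
$$t(x,y)=t(y,x*y), \tag{4}$$
$$t(b,x*y)=t(b,y)\,t(b,x)^{-1}\,t(b,y). \tag{5}$$
Identity (2) is $R_zR_yR_yR_x=R_zR_x$. Identity (3) is (1). For (4), $R_{x*y}R_y=R_yR_xR_yR_y=R_yR_x$. For (5), $R_{x*y}R_b=R_yR_xR_yR_b=(R_yR_b)(R_bR_x)(R_yR_b)$. Identity (5) is a multiplicative form of "$2y-x$".

**Definition.** Let $t=t(x,y)$. The *ladder* on $(x,y)$ is the two-sided sequence with rungs
$$p_{2j}=t^jx,\qquad p_{2j+1}=t^jy\qquad (j\in\mathbb Z).$$
We write $p_k(x,y)$ when the base points matter. Here $p_0=x$, $p_1=y$, and $p_2=R_yR_x(x)=x*y$.

In $\mathrm{Core}(\mathbb R)$ the rungs are $p_k=x+k(y-x)$. In general the ladder behaves just like this. Indeed $R_xtR_x=R_xR_y=t^{-1}$, so $R_xt^j=t^{-j}R_x$, and $R_y=tR_x$. Hence by (1), $R_{p_{2j}}=t^jR_xt^{-j}=t^{2j}R_x$ and $R_{p_{2j+1}}=t^j\,tR_x\,t^{-j}=t^{2j+1}R_x$, that is,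
$$R_{p_k}=t^kR_x,\qquad t(x,p_k)=t^k,\qquad t(p_j,p_k)=t^kR_x\,t^jR_x=t^{k-j}. \tag{6}$$
Moreover
$$p_j*p_k=p_{2k-j}. \tag{7}$$
For even index, $R_{p_k}(t^jx)=t^kR_xt^jx=t^{k-j}R_xx=t^{k-j}x=p_{2k-2j}$. For odd index, $R_x=t^{-1}R_y$ gives $R_xy=t^{-1}y$, so $R_{p_k}(t^jy)=t^{k-j}R_xy=t^{k-j-1}y=p_{2k-(2j+1)}$.

This is what the construction is for. If $Q$ carries a suitable order, translations can be compared with each other, and the powers of one long translation serve as a ruler. Measuring the others with this ruler produces a map $Q\to\mathrm{Core}(\mathbb R)$. When $Q$ comes from a link, a non-constant homomorphism to $\mathrm{Core}(\mathbb R)$ is a real coloring of the diagram, and its existence forces the determinant of the link to vanish. So a non-zero determinant will forbid the order.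

## Left-orders, the quandle of a link, and the theorems

**Definition.** A quandle $Q$ is *left-orderable* if there is a strict total order $<$ on $Q$ such that
$$y<z\ \Longrightarrow\ x*y<x*z\qquad\text{for all }x,y,z\in Q.$$

For example, the usual order on $\mathrm{Core}(\mathbb Z)$ works: $y<z$ gives $2y-x<2z-x$. Nothing is assumed about the dependence of $x*y$ on $x$; in this example it is decreasing in $x$.

**Definition.** For a link $L$ with diagram $D$, the *involutory quandle* $IQ(L)$ is the involutory quandle generated by the arcs of $D$, with one relation $x*y=z$ at each crossing, where $y$ is the over-arc and $x,z$ are the two under-arcs. Equivalently, it is the quotient of the fundamental quandle of $L$ by the relations $(x*y)*y=x$. It is a link invariant.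

**Determinant.** Choose a diagram of $L$ in which every component passes under at least once (add kinks if needed); it then has as many arcs as crossings, say $n$. Let $C$ be the $n\times n$ integer matrix whose row at a crossing with over-arc $y$ and under-arcs $x,z$ encodes $2y-x-z$. It is standard that $\det(L)$ is the absolute value of any $(n-1)\times(n-1)$ minor of $C$. For the one-crossing diagram of the unknot the minor is empty and $\det=1$. For the Hopf link with arcs $x,y$ the rows are $2y-2x$ and $2x-2y$, so $\det=2$. For the trefoil, the minor $\begin{pmatrix}2&-1\\-1&2\end{pmatrix}$ gives $\det=3$.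

**Definition.** The set $\mathcal Q$ of *quasi-alternating links* is the smallest set of links such that

1. the unknot belongs to $\mathcal Q$;
2. if $L$ has a diagram $D$ with a crossing $c$ such that the links $L^c_0$ and $L^c_\infty$, represented by the two smoothings of $D$ at $c$, both lie in $\mathcal Q$, and $\det(L)=\det(L^c_0)+\det(L^c_\infty)$, then $L\in\mathcal Q$.

For instance, smoothing a crossing of the two-crossing Hopf diagram gives a one-crossing unknot either way, and $2=1+1$, so the Hopf link is in $\mathcal Q$. Smoothing a crossing of the standard trefoil diagram gives the Hopf link one way and an unknot the other, and $3=2+1$, so the trefoil is in $\mathcal Q$.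

In the paper of Hamid Abchir and Mohammed Sabak, "On left-orderability of involutory quandles of links", arXiv:2310.05735 (2023), which is the source of the problem, one meets the conjecture that $IQ(L)$ is not left-orderable when $L$ is quasi-alternating. The unknot has to be set aside, because its involutory quandle has one element and is trivially left-orderable. With that exclusion the conjecture is true, and we shall prove the following.

**Theorem 1.** Let $Q$ be a finitely generated involutory quandle with more than one element. If $Q$ is left-orderable, there is a non-constant quandle homomorphism $Q\to\mathrm{Core}(\mathbb R)$.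

**Theorem 2.** If $L$ is quasi-alternating and not the unknot, then $IQ(L)$ is not left-orderable.

**Theorem 3.**

* (a) If $L$ is not the unknot and $\det(L)\neq0$, then $IQ(L)$ is not left-orderable.
* (b) If $Q$ is a left-orderable involutory quandle, every finitely generated subquandle with more than one element has a non-constant homomorphism to $\mathrm{Core}(\mathbb Z)$.
* (c) The hypothesis $\det\neq0$ in (a) cannot be dropped: $IQ$ of the $n$-component unlink is left-orderable for all $n\ge2$. The condition $\det(L)=0$ is not sufficient for left-orderability: if $L'$ is not the unknot and $\det(L')\neq0$, then every split union $L'\sqcup L''$ has determinant $0$ but $IQ(L'\sqcup L'')$ is not left-orderable.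

## Betweenness, and the cases one can do by hand

From here until the end of the proof of Theorem 1, $Q$ is an involutory quandle with a left-order $<$.

**Step 1 (betweenness).** This step shows that $y$ really lies between $x$ and its reflection in $y$. *If $x<y$ then $x<y<x*y$; if $x>y$ then $x>y>x*y$.*

Let $x<y$ and $z=x*y$, so $z*y=x$. Left-orderability gives $z=x*y>x*x=x$. If $z<y$, then $z=z*z<z*y=x$, a contradiction. If $z=y$, then $x=z*y=y*y=y$, a contradiction. So $z>y$. The other case is the same with all inequalities reversed.

**Hopf link.** The relations are $x*y=x$ and $y*x=y$, so $IQ$ is the two-element quandle with $u*v=u$. If, say, $x<y$, Step 1 demands $y<x*y=x$, which is absurd.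

**Trefoil.** The relations are $x*y=z$, $y*z=x$, $z*x=y$. By involutivity also $z*y=x$, $x*z=y$, $y*x=z$. So $\{x,y,z\}$ is closed under $*$, and $0,1,2$ in $\mathrm{Core}(\mathbb Z/3)$ satisfy the relations, so the three elements are distinct. The operation sends two different elements to the third. In a left-order, take $a<b$ and let $c$ be the third element. Then $a<b<a*b=c$, and $b<c$ gives $c<b*c=a$, a contradiction.

**Two generators.** Suppose $Q$ is generated by $x<y$. By (7) the ladder on $(x,y)$ is closed under $*$, so it is all of $Q$. By Step 1, $p_k<p_{k+1}$ forces $p_{k+1}<p_k*p_{k+1}=p_{k+2}$; and if $p_k<p_{k+1}$ then reflecting $p_{k+1}$ in $p_k$ gives $p_{k-1}=p_{k+1}*p_k<p_k$. So all rungs are distinct and increasing, and $p_k\mapsto k$ is an isomorphism $Q\to\mathrm{Core}(\mathbb Z)$. This proves Theorem 1 for two generators.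

## Counting rungs with three generators, and where it breaks

With more generators, the natural attempt is to fix a ladder and count: let $\kappa(v)=k$ when $p_k\le v<p_{k+1}$. Two things go wrong.

First, the ladder may not reach every element. Let $Q_{\mathrm{lex}}$ be the subquandle of $\mathrm{Core}(\mathbb Z^2)$ generated by $(0,0),(0,1),(1,0)$, with the lexicographic order. It is a left-order, since $y<z$ gives $2y-x<2z-x$. The ladder on $(0,0)$ and $(0,1)$ has rungs $(0,k)$, all below $(1,0)$.

Second, even when the ladder reaches everything, $\kappa$ need not be a homomorphism. Let $Q_{\mathrm{den}}$ be the subquandle of $\mathrm{Core}(\mathbb R)$ generated by $0,1,\sqrt2$, with the usual order. The ladder on $0$ and $\sqrt2$ has rungs $k\sqrt2$. Here $\kappa(0)=\kappa(1)=0$, but $\kappa(0*1)=\kappa(2)=1\neq 2\kappa(1)-\kappa(0)$.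

The first problem is cured by taking the ladder on the smallest and largest generators; this is where finite generation enters. For the second, one can replace counting by averaging: compare high powers $t(x,y)^k$ with powers of a fixed translation $T$, and pass to a limit $\tau(x,y)$. One then hopes that $\varphi(x)=\tau(b,x)$ is a homomorphism. But $\varphi(x*y)$ is computed from the product (5), whose factors need not commute. If we trap the factors between powers of one translation $\varepsilon=t(b,w)$, we shall find only
$$|\varphi(x*y)-2\varphi(y)+\varphi(x)|\le 3\,\tau(b,w).$$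
With a fixed $w$ the argument stops here, with an error of three rungs.

The way past this is a dichotomy. If $\tau(b,w)$ can be taken positive and arbitrarily small, the error is zero. If not, there is a smallest positive size of translation; then between two adjacent rungs of a suitable ladder there is nothing new up to elements at distance zero, and after collapsing those the ordered set becomes $\mathbb Z$. An order-reversing bijection of $\mathbb Z$ has no freedom: it is $k\mapsto c-k$. The two examples will show both alternatives. We now carry this out.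

## Point reflections reverse the order

**Step 2.** The order controls $x*y$ as a function of $y$. We need control in the other variable, so that translations become order-preserving. *Every $R_w$ reverses the order.*

Let $x<x'$ and suppose $R_w$ does not reverse this pair. Since $R_w$ is injective, $x*w<x'*w$. Put $v=w*x$ and $u=v*w$, so that $u*w=v$ and $v*x=w$. Left-orderability gives $u*(x*w)<u*(x'*w)$. By axiom (iii),
$$u*(x*w)=(v*w)*(x*w)=(v*x)*w=w*w=w,$$
$$u*(x'*w)=(v*w)*(x'*w)=(v*x')*w.$$
So $w<(v*x')*w$. On the other hand $x<x'$ gives $v*x'>v*x=w$, and Step 1 applied to $v*x'>w$ gives $(v*x')*w<w$. This is a contradiction.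

## Comparing translations

**Step 3.** This step sets up the calculus of inequalities between translations. Let $A$ be the group of order-preserving bijections of $Q$, partially ordered by
$$f\le g\iff f(u)\le g(u)\ \text{ for all }u\in Q.$$
Composing $f\le g$ on the right with any element of $A$ preserves the inequality, and so does composing on the left, since elements of $A$ are increasing. Hence:

* $f\le g$ and $f'\le g'$ imply $ff'\le gf'\le gg'$;
* $f\le g$ implies $g^{-1}\le f^{-1}$ (multiply by $g^{-1}$ on the left and $f^{-1}$ on the right);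
* if $r$ is an order-reversing bijection, $f\le g$ implies $rfr^{-1}\ge rgr^{-1}$.

By Step 2, each $t(x,y)=R_yR_x$ is a product of two order-reversing bijections, so $t(x,y)\in A$. Since $t(x,y)(u)=(u*x)*y$, left-orderability says that $y<y'$ implies $t(x,y)(u)<t(x,y')(u)$ for every $u$. As the order on $Q$ is total,
$$y\le y'\iff t(x,y)\le t(x,y'). \tag{8}$$
Taking inverses, with $t(x,y)^{-1}=t(y,x)$,
$$x\le x'\ \Longrightarrow\ t(x,y)\ge t(x',y). \tag{9}$$
Also, comparing with $t(x,x)=1$,
$$x<y\ \Longrightarrow\ t(x,y)(u)>u\ \text{ for all }u. \tag{10}$$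
Finally, let $x<y$. By Step 1, $p_0=x<p_1=y<p_2=x*y$, and applying the order-preserving maps $t(x,y)^j$ gives
$$\cdots<p_{-1}<p_0<p_1<p_2<\cdots. \tag{11}$$

**Step 4 (a ruler).** We now choose the translation against which all others are measured. Assume from here on that $Q$ is finitely generated with more than one element, and let $a_1<\dots<a_n$ be distinct generators. Since a quandle generated by one element has one element, $n\ge2$. Put
$$o=a_1,\qquad T=t(a_1,a_n).$$
By (10), $T(u)>u$ for all $u$, so $T^j\le T^m\iff j\le m$.

*For every $x$ there is $N$ with $T^{-N}\le t(o,x)\le T^N$.* Let $S$ be the set of $x$ for which this holds. By (8), $1=t(o,o)\le t(o,a_i)\le t(o,a_n)=T$, so every $a_i$ is in $S$. If $x,y\in S$ with bounds $N_x,N_y$, then (5) shows $T^{-2N_y-N_x}\le t(o,x*y)\le T^{2N_y+N_x}$, so $x*y\in S$. In an involutory quandle the inverse of $R_y$ is $R_y$, so a subset closed under $*$ and containing the generators is everything. Thus $S=Q$.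

Since $t(x,y)=t(o,y)\,t(o,x)^{-1}$ by (2), every translation $t(x,y)$ also lies between two powers of $T$.

## Translation numbers

**Step 5.** This step assigns to each translation a real size, and lists the properties of this size that we need. Recall Fekete's lemma: if real numbers satisfy $m_{k+l}\le m_k+m_l$ for $k,l\ge1$, then $m_k/k$ tends to $\inf_k m_k/k$.

*Definition of $\tau$.* Let $f=t(x,y)$ with $T^{-N}\le f\le T^N$. For $k\ge1$ put
$$m_k=\min\{m:f^k\le T^m\},\qquad m'_k=\max\{m:T^m\le f^k\}.$$
Since $T^{-Nk}\le f^k\le T^{Nk}$, both sets are non-empty. If $f^k\le T^m$ then $T^{-Nk}\le T^m$, so $m\ge-Nk$; similarly on the other side. So both numbers exist and have absolute value at most $Nk$, and $m'_k\le m_k$. From $f^{k+l}\le T^{m_k+m_l}$ we get $m_{k+l}\le m_k+m_l$. By Fekete's lemma $m_k/k$ converges, to a finite limit because $m_k/k\ge-N$.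

*The difference $m_k-m'_k$ is bounded in $k$.* If $x=y$ then $f=1$ and both numbers are $0$. Passing from $f$ to $f^{-1}=t(y,x)$ replaces $(m_k,m'_k)$ by $(-m'_k,-m_k)$, because $f^{-k}\le T^m\iff T^{-m}\le f^k$. So we may assume $x<y$. Let $p_k=p_k(x,y)$ and $q_j=p_j(o,a_n)$. By (6), $t(o,q_j)=T^j$. By Step 4, $t(o,q_{-M})\le t(o,p_k)\le t(o,q_M)$ for some $M$, so $q_{-M}\le p_k\le q_M$ by (8). As the $q_j$ increase, $q_j\le p_k\le q_{j+1}$ for some $j$, and (8) gives $T^j\le t(o,p_k)\le T^{j+1}$. Choose $c$ with $T^{-c}\le t(x,o)\le T^c$; it does not depend on $k$. By (6) and (2), $f^k=t(x,p_k)=t(o,p_k)\,t(x,o)$, so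
$$T^{j-c}\le f^k\le T^{j+1+c},$$
and $m_k-m'_k\le 2c+1$.

We may therefore define
$$\tau(x,y)=\lim_{k\to\infty}\frac{m_k}{k}=\lim_{k\to\infty}\frac{m'_k}{k},$$
which depends only on the map $t(x,y)$.

*Examples.* In $Q_{\mathrm{den}}$ we have $o=0$ and $T$ is translation by $2\sqrt2$, while $t(x,y)$ is translation by $2(y-x)$; so $\tau(x,y)=(y-x)/\sqrt2$. In $Q_{\mathrm{lex}}$ the order of the generators is $(0,0)<(0,1)<(1,0)$, so $T$ is translation by $(2,0)$. For $x=(a,b)$, $y=(c,d)$, the map $t(x,y)^k$ is translation by $(2k(c-a),2k(d-b))$, so $m_k$ is $k(c-a)$ or $k(c-a)+1$, and $\tau(x,y)=c-a$. The second coordinate is invisible.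

*Properties of $\tau$.*

**(τ1)** $\tau(y,x)=-\tau(x,y)$; if $x\le y$ then $\tau(x,y)\ge0$; and $\tau(o,a_n)=1$. The first follows from the effect of $f\mapsto f^{-1}$ on $(m_k,m'_k)$. If $x\le y$ then $f\ge1$, so $f^k\ge 1$ and $m_k\ge0$. For $f=T$ we have $m_k=k$.

**(τ2)** If $t(x,y)^a\le t(x',y')^b$ with integers $a,b\ge1$, then $a\,\tau(x,y)\le b\,\tau(x',y')$. Indeed, raising to the power $k$ gives $m_{ak}(t(x,y))\le m_{bk}(t(x',y'))$; divide by $k$. In particular, if $x'\le x$ and $y\le y'$, then $t(x,y)\le t(x',y)\le t(x',y')$ by (9) and (8), so $\tau(x,y)\le\tau(x',y')$.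

**(τ3)** If $x<y$ and $p_k=p_k(x,y)$, then $\tau(p_j,p_k)=(k-j)\,\tau(x,y)$. By (6), $t(p_j,p_k)=t(x,y)^{k-j}$. For $k>j$ apply (τ2) in both directions to this equality; for $k=j$ both sides are $0$; for $k<j$ use (τ1).

**(τ4)** $\tau(x*w,y*w)=-\tau(x,y)$. Let $f=t(x,y)$. By (3), $t(x*w,y*w)=R_wfR_w$. Now $R_w=R_wR_oR_o=t(o,w)R_o$, hence also $R_w=R_w^{-1}=R_o\,t(o,w)^{-1}$; and $R_oTR_o=T^{-1}$, as computed for ladders. So
$$R_wT^mR_w=t(o,w)\,T^{-m}\,t(o,w)^{-1}.$$
If $T^{-c}\le t(o,w)\le T^c$, this lies between $T^{-m-2c}$ and $T^{-m+2c}$, with $c$ depending only on $w$. Conjugation by the order-reversing $R_w$ reverses $\le$, so $T^{m'_k}\le f^k\le T^{m_k}$ becomes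
$$T^{-m_k-2c}\le (R_wfR_w)^k\le T^{-m'_k+2c}.$$
Thus the upper exponent for $R_wfR_w$ is at most $-m'_k+2c$ and the lower exponent is at least $-m_k-2c$. Divide by $k$ and let $k\to\infty$.

*Points at distance zero.* Write $x\approx y$ if $\tau(x,y)=0$. *This is an equivalence relation with convex classes, preserved by every $R_w$.* Since we do not know that $\tau$ is additive, transitivity needs an argument. Reflexivity is clear, symmetry is (τ1), and invariance is (τ4). Next come two facts about three points in order.

* If $x\le y\le z$ and $x\approx z$, then $0\le\tau(x,y)\le\tau(x,z)=0$ and $0\le\tau(y,z)\le\tau(x,z)=0$ by (τ1), (τ2). So $x\approx y\approx z$. This is convexity.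
* If $x<y<z$, $x\approx y$ and $y\approx z$, put $m=\max(z,x*y)$. By (2), (4) and (8), $t(x,z)=t(y,z)\,t(x,y)=t(y,z)\,t(y,x*y)\le t(y,m)^2$. So $0\le\tau(x,z)\le2\tau(y,m)$ by (τ2). By (4), $\tau(y,x*y)=\tau(x,y)=0$, and $\tau(y,z)=0$, so $\tau(y,m)=0$ whichever $m$ is. Hence $x\approx z$.

Now let $u\approx v\approx w$ be distinct. If $v$ is the middle point, the second fact gives $u\approx w$. If $v$ is extreme, then one of $u,w$ is between $v$ and the other, and the first fact gives $u\approx w$. So $\approx$ is transitive.

*Cofinality.* This says that a ladder whose rungs have positive size reaches everything. *If $x<y$, $\tau(x,y)>0$ and $p_k=p_k(x,y)$, then every $v\in Q$ satisfies $p_k\le v\le p_{k+1}$ for some $k$.* By Step 4, $T^{-N}\le t(x,v)\le T^N$ for some $N$. Since $m'_k/k\to\tau(x,y)>0$, we have $m'_k\to\infty$, so for large $k$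
$$T^N\le t(x,y)^k=t(x,p_k).$$
Then $t(x,v)\le t(x,p_k)$, and $v\le p_k$ by (8). Taking inverses, $t(x,p_{-k})=t(x,y)^{-k}\le T^{-N}\le t(x,v)$, so $p_{-k}\le v$. Since the rungs increase, $v$ lies between two adjacent ones.

*The smallest positive size at a point.* For $b\in Q$ put
$$\delta_b=\inf\{\tau(b,x):x\in Q,\ \tau(b,x)>0\}.$$
First, the set is non-empty. If $\tau(b,x)=0$ for all $x$, then $o\approx b\approx a_n$, contradicting $\tau(o,a_n)=1$. So some $\tau(b,x)\neq0$; if it is negative, use
$$\tau(b,x*b)=\tau(b*b,x*b)=-\tau(b,x), \tag{12}$$
which follows from (τ4). Second, $\delta_{b*w}=\delta_b$ for all $w$. By (12) the set $\{\tau(b,x):x\in Q\}$ is symmetric under sign change. As $x$ runs over $Q$ so does $x*w$, and $\tau(b*w,x*w)=-\tau(b,x)$; so $b*w$ and $b$ have the same set of values.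

In $Q_{\mathrm{den}}$, the maps $t(0,1)$ and $t(0,\sqrt2)$ are translations by $2$ and $2\sqrt2$, and all translations map $Q_{\mathrm{den}}$ to itself. So $Q_{\mathrm{den}}\supset 2\mathbb Z+2\sqrt2\,\mathbb Z$, which is dense, and $\delta_0=0$. In $Q_{\mathrm{lex}}$, $\tau$ takes integer values and $\delta_b=1$ for all $b$.

## Arbitrarily small translations

**Step 6 (Case I: $\delta_b=0$ for some $b$).** We show that $\varphi(x)=\tau(b,x)$ is the homomorphism we want, by letting the three-rung error go to zero.

Let $w$ satisfy $\lambda:=\tau(b,w)>0$. Then $w>b$ by (τ1). Put $\varepsilon=t(b,w)$ and $p_k=p_k(b,w)$, so $\varepsilon^k=t(b,p_k)$ by (6) and $\tau(b,p_k)=k\lambda$ by (τ3). Given $x,y\in Q$, cofinality gives $m,l\in\mathbb Z$ with $p_m\le x\le p_{m+1}$ and $p_l\le y\le p_{l+1}$, that is, by (8),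
$$\varepsilon^m\le t(b,x)\le\varepsilon^{m+1},\qquad \varepsilon^l\le t(b,y)\le\varepsilon^{l+1}.$$
In (5) the two outer factors lie between $\varepsilon^l$ and $\varepsilon^{l+1}$, and the middle one between $\varepsilon^{-m-1}$ and $\varepsilon^{-m}$. Hence
$$\varepsilon^{2l-m-1}\le t(b,x*y)\le\varepsilon^{2l-m+2}.$$
Since $\varepsilon^k=t(b,p_k)$ has translation number $k\lambda$, (τ2) turns these three lines into
$$m\lambda\le\varphi(x)\le(m+1)\lambda,\qquad l\lambda\le\varphi(y)\le(l+1)\lambda,$$
$$(2l-m-1)\lambda\le\varphi(x*y)\le(2l-m+2)\lambda.$$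
So $\varphi(x*y)-2\varphi(y)+\varphi(x)$ is at most $\big((2l-m+2)-2l+(m+1)\big)\lambda=3\lambda$ and at least $\big((2l-m-1)-2(l+1)+m\big)\lambda=-3\lambda$:
$$|\varphi(x*y)-2\varphi(y)+\varphi(x)|\le3\lambda.$$
The left side does not involve $w$, and $\delta_b=0$ lets us choose $w$ with $\lambda$ arbitrarily small. So $\varphi(x*y)=2\varphi(y)-\varphi(x)$, and $\varphi:Q\to\mathrm{Core}(\mathbb R)$ is a homomorphism. It is non-constant, since $\varphi(b)=0<\varphi(w)$.

## A smallest translation

**Step 7 (Case II: $\delta_b>0$ for all $b$).** We show that $Q/{\approx}$ is a copy of $\mathbb Z$, on which the reflections can only act by $k\mapsto c-k$.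

*A uniform lower bound.* Since $x*y=R_y(x)$ is in the $\mathrm{Inn}(Q)$-orbit of $x$, the union of the orbits of $a_1,\dots,a_n$ is closed under $*$; it contains the generators, so it is $Q$. As $\delta$ is constant on orbits, it takes only the values $\delta_{a_1},\dots,\delta_{a_n}$. Let $\delta>0$ be the smallest, and $e$ a generator with $\delta_e=\delta$. Then
$$\tau(u,v)>0\ \Longrightarrow\ \tau(u,v)\ge\delta\qquad(u,v\in Q). \tag{13}$$
By the definition of $\delta_e$, choose $x$ with $0<\tau(e,x)<2\delta$. Then $e<x$ by (τ1).

*Claim: if $e<v<x$, then $v\approx e$ or $v\approx x$.* The idea is that two positive steps, from $e$ to $v$ and from $v$ to $x$, would not fit into a step of size less than $2\delta$; lacking additivity, we reflect $x$ in $v$ to make two equal steps. Suppose $v\not\approx x$. Then $\tau(v,x)>0$, so $\tau(v,x)\ge\delta$ by (13). Let $y=x*v$. By Step 1, $y<v<x$, and $y*v=x$. By (4), $t(y,v)=t(v,y*v)=t(v,x)$, so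
$$t(y,x)=t(v,x)\,t(y,v)=t(v,x)^2.$$
By (τ2), applied in both directions, $\tau(y,x)=2\tau(v,x)\ge2\delta$. If $y\ge e$, then (τ2) gives $\tau(y,x)\le\tau(e,x)<2\delta$, a contradiction. So $y<e$, and (9) gives $t(e,v)\le t(y,v)=t(v,x)$. Therefore
$$t(e,x)=t(v,x)\,t(e,v)\ge t(e,v)^2,$$
and $2\tau(e,v)\le\tau(e,x)<2\delta$ by (τ2). So $0\le\tau(e,v)<\delta$, and (13) gives $\tau(e,v)=0$, that is, $v\approx e$.

*From one interval to all.* Let $t=t(e,x)$ and $p_k=p_k(e,x)$. By (τ3), $\tau(p_j,p_k)=(k-j)\tau(e,x)$, so the $p_k$ are pairwise inequivalent. The order-preserving bijection $t^j$ maps $[p_0,p_1]$ onto $[p_{2j},p_{2j+1}]$. The order-reversing bijection $R_x$ sends $p_0=e$ to $e*x=p_2$ and fixes $p_1=x$, so it maps $[p_0,p_1]$ onto $[p_1,p_2]$, and $t^jR_x$ maps $[p_0,p_1]$ onto $[p_{2j+1},p_{2j+2}]$. All these maps are products of point reflections, so they preserve $\approx$. By the claim, every $v\in[p_k,p_{k+1}]$ is equivalent to $p_k$ or $p_{k+1}$.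

*The quotient is $\mathbb Z$.* By cofinality every $v\in Q$ lies in some $[p_k,p_{k+1}]$, so it is equivalent to exactly one $p_k$. Put $\kappa(v)=k$. The classes are convex, so $Q/{\approx}$ is an ordered set, and since $p_k$ increases with $k$, $\kappa$ identifies it with $\mathbb Z$. Let $w\in Q$. The involution $R_w$ preserves $\approx$, so it induces a bijection $h$ of $\mathbb Z$. It is order-reversing: if $\kappa(u)<\kappa(v)$ then $u<v$, so $u*w>v*w$ and $\kappa(u*w)\ge\kappa(v*w)$, with equality excluded by injectivity of $h$. A decreasing bijection of $\mathbb Z$ satisfies $h(k+1)=h(k)-1$, since no value can be skipped; so $h(k)=c-k$. From $R_w(w)=w$ we get $c=2\kappa(w)$. Hence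
$$\kappa(u*w)=2\kappa(w)-\kappa(u),$$
and $\kappa:Q\to\mathrm{Core}(\mathbb Z)\subset\mathrm{Core}(\mathbb R)$ is a homomorphism. It is non-constant, since $\kappa(p_0)\neq\kappa(p_1)$. This completes the proof of Theorem 1. $\blacksquare$

## Colorings detect the determinant

We now translate Theorem 1 into a statement about links. Take a diagram of $L$ with $n$ arcs and $n$ crossings, every component passing under at least once, and its matrix $C$. A homomorphism $IQ(L)\to\mathrm{Core}(A)$ is an assignment of elements of $A$ to the arcs satisfying the crossing relations $2y-x=z$. So homomorphisms correspond to vectors $v\in A^n$ with $Cv=0$. The constant vectors are always solutions.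

**(D1)** *If $IQ(L)$ has a non-constant homomorphism to $\mathrm{Core}(\mathbb R)$, then $\det(L)=0$.* A non-constant solution together with a constant one shows that the real nullity of $C$ is at least $2$. So the rank is at most $n-2$, and all $(n-1)$-minors vanish.

**(D2)** *If $\det(L)\ge2$ or $\det(L)=0$, then $|IQ(L)|>1$.* Take a prime $p\mid\det(L)$. All $(n-1)$-minors vanish mod $p$, so $C$ has nullity at least $2$ over $\mathbb F_p$. The constant solutions form a line, so there is a non-constant solution, that is, a non-constant homomorphism $IQ(L)\to\mathrm{Core}(\mathbb F_p)$.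

Since $IQ(L)$ is generated by the finitely many arcs, Theorem 1 and (D1) give:
$$\text{if }\det(L)\neq0\text{ and }|IQ(L)|>1,\text{ then }IQ(L)\text{ is not left-orderable.} \tag{14}$$

## Quasi-alternating links

**Proof of Theorem 2.** By (14) and (D2), it is enough to show that a quasi-alternating link other than the unknot has determinant at least $2$. Let
$$\mathcal Q'=\{\text{unknot}\}\cup\{L\in\mathcal Q:\det(L)\ge2\}\subset\mathcal Q.$$
It satisfies condition (1). Every member has determinant at least $1$. If $L$ has a crossing $c$ with $L^c_0,L^c_\infty\in\mathcal Q'$ and $\det(L)=\det(L^c_0)+\det(L^c_\infty)$, then $L\in\mathcal Q$ by condition (2) for $\mathcal Q$, and $\det(L)\ge1+1=2$, so $L\in\mathcal Q'$. Thus $\mathcal Q'$ satisfies condition (2) as well, and by minimality $\mathcal Q'=\mathcal Q$.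

So if $L$ is quasi-alternating and not the unknot, then $\det(L)\ge2$. By (D2), $|IQ(L)|>1$, and by (14), $IQ(L)$ is not left-orderable. $\blacksquare$

## Determinant one: when $IQ(L)$ is a point

**Proof of Theorem 3(a).** For $\det(L)\ge2$ we could finish with (D2) as before. To include $\det(L)=1$ we must know that a link other than the unknot has $|IQ(L)|>1$; by (14) that suffices. So assume $|IQ(L)|=1$; we show that $L$ is the unknot.

*$L$ is a knot.* The two under-arcs at a crossing belong to the same component. So sending each arc to its component defines a homomorphism from $IQ(L)$ onto the trivial quandle ($x*y=x$) on the set of components. Hence there is one component.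

*The quotient group.* Let $\mu$ be a meridian and $\Gamma=\pi_1(S^3\setminus L)/\langle\langle\mu^2\rangle\rangle$. In $\Gamma$ all meridians have square $1$, so the conjugates of $\mu$ with $x*y=y^{-1}xy=yxy$ form an involutory quandle, and the Wirtinger relation at a crossing reads $z=yxy$. So sending arcs to Wirtinger generators defines a homomorphism from $IQ(L)$ to this quandle. As $|IQ(L)|=1$, all Wirtinger generators are equal in $\Gamma$. So $\Gamma$ is generated by $\mu$ with $\mu^2=1$; and $\Gamma$ maps onto $\mathbb Z/2$ by sending meridians to $1$. Hence $\Gamma\cong\mathbb Z/2$, by this map.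

*The double branched cover.* The kernel of $\Gamma\to\mathbb Z/2$ is $\pi_1$ of the double branched cover $\Sigma(L)$. This is standard: let $K$ be the index-two subgroup of $\pi_1(S^3\setminus L)$ belonging to the unbranched double cover. Filling in the branch set kills the normal closure of $\mu^2$ in $K$. Since $\pi_1(S^3\setminus L)=K\cup K\mu$ and $\mu$ commutes with $\mu^2$, this is the same as its normal closure in $\pi_1(S^3\setminus L)$. So $\pi_1(\Sigma(L))=K/\langle\langle\mu^2\rangle\rangle$, the kernel. It is trivial here, so $\Sigma(L)$ is simply connected, and $\Sigma(L)\cong S^3$ by Perelman's theorem.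

*The involution.* The covering involution of $\Sigma(L)\cong S^3$ has as fixed set the preimage of $L$, a circle. By Waldhausen (*Über Involutionen der 3-Sphäre*, Topology 8, 1969) it is conjugate to a rotation. The conjugating homeomorphism descends to the quotients, carrying $(S^3,L)$ to the quotient of $S^3$ by a rotation, with the image of the axis. Writing $S^3$ as the join of the axis with a second circle that is rotated by $\pi$, the quotient is the join of the axis with a circle, so the image of the axis is unknotted. Hence $L$ is the unknot. $\blacksquare$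

## From real to integer values

**Proof of Theorem 3(b).** Let $P$ be a finitely generated subquandle of $Q$ with more than one element. Restricting the order, $P$ is left-orderable, so Theorem 1 gives a non-constant homomorphism $\varphi:P\to\mathrm{Core}(\mathbb R)$. Let $a_1,\dots,a_n$ generate $P$. Translations of $\mathbb R$ are automorphisms of $\mathrm{Core}(\mathbb R)$, so we may assume $\varphi(a_1)=0$. Let $B\subset\mathbb R$ be the subgroup generated by $\varphi(a_1),\dots,\varphi(a_n)$. It is closed under $2y-x$, so the set of $u\in P$ with $\varphi(u)\in B$ is closed under $*$ and contains the generators; thus $\varphi(P)\subset B$. The group $B$ is finitely generated and torsion-free, so $B\cong\mathbb Z^r$. Each coordinate of $\varphi$ is a homomorphism $P\to\mathrm{Core}(\mathbb Z)$, and some coordinate is non-constant because $\varphi$ is. $\blacksquare$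

## Unlinks and split unions: determinant zero

**Proof of Theorem 3(c), unlinks.** The crossingless diagram shows that $IQ$ of the $n$-component unlink is the free involutory quandle on $n$ generators. We find a concrete model of it inside a group, and order that.

*The model.* Let $W$ be the free product of $n$ copies of $\mathbb Z/2$, with generators $a_1,\dots,a_n$, and let $Q$ be the set of all conjugates of the $a_i$, with $x*y=yxy$. As $x^2=1$ for $x\in Q$, we have $x*x=x$, $(x*y)*y=x$, and $(x*y)*z=zyxyz=(zyz)(zxz)(zyz)=(x*z)*(y*z)$. So $Q$ is an involutory quandle. It is generated by the $a_i$, since for $w=a_{j_1}\cdots a_{j_r}$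
$$w^{-1}a_iw=(\cdots((a_i*a_{j_1})*a_{j_2})\cdots)*a_{j_r}.$$

*Two facts about $W$.* The $a_i$ are pairwise non-conjugate, since they have different images in $(\mathbb Z/2)^n$. The centralizer of $a_i$ is $\{1,a_i\}$: suppose $w\notin\{1,a_i\}$ commutes with $a_i$. Replacing $w$ by $a_iw$ if necessary, we may assume that the reduced word of $w$ does not begin with $a_i$; it is still non-empty. Then $a_iw$ is reduced and begins with $a_i$. But $wa_i$ begins with the first letter of $w$: if $w$ ends in $a_i$, it has length at least $2$, and the cancellation at the end leaves the first letter. So $a_iw\neq wa_i$, a contradiction.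

*$Q$ is free.* Let $b_1,\dots,b_n$ be elements of an involutory quandle $P$. Since $R_{b_i}^2=1$, $W$ acts on $P$ on the right with $a_i$ acting as $R_{b_i}$, and it acts by automorphisms, because every $R_y$ is an automorphism by axioms (ii) and (iii). Define
$$Q\to P,\qquad w^{-1}a_iw\mapsto b_i\cdot w.$$
This is well defined. If $w^{-1}a_iw=w'^{-1}a_jw'$, then $i=j$ and $w'w^{-1}$ centralizes $a_i$, so $w'=w$ or $w'=a_iw$; in the second case $b_i\cdot(a_iw)=(b_i*b_i)\cdot w=b_i\cdot w$. It is a homomorphism. Let $y=w^{-1}a_jw$. As $w$ acts by an automorphism, $u*(b_j\cdot w)=\big((u\cdot w^{-1})*b_j\big)\cdot w=u\cdot(w^{-1}a_jw)=u\cdot y$ for $u\in P$. If $x=v^{-1}a_iv$, then $x*y=y^{-1}xy=(vy)^{-1}a_i(vy)$ maps to $b_i\cdot vy=(b_i\cdot v)\cdot y$, which is (image of $x$) $*$ (image of $y$). It sends $a_i$ to $b_i$ and is the only such homomorphism, because the $a_i$ generate $Q$. So $Q$ is the free involutory quandle on $a_1,\dots,a_n$.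

*The even subgroup is free.* Let $W^+\subset W$ be the subgroup of elements of even length. It is generated by the elements $a_ia_1$ with $2\le i\le n$, since $a_ia_j=(a_ia_1)(a_ja_1)^{-1}$. These generate freely: let $F$ be free on $c_2,\dots,c_n$, let $\sigma$ be the automorphism of $F$ inverting each $c_i$, and form $F\rtimes\langle s\rangle$ with $s^2=1$ acting by $\sigma$. Since $(c_is)^2=c_i\,\sigma(c_i)=1$, there is a homomorphism $W\to F\rtimes\langle s\rangle$ with $a_1\mapsto s$ and $a_i\mapsto c_is$. It sends $a_ia_1$ to $c_i$, so there is no relation among the $a_ia_1$. Thus $W^+$ is free of rank $n-1$.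

*The order.* Elements of $Q$ have odd length, so $\psi(x)=xa_1$ is an injective map $Q\to W^+$. As $\psi(x)^{-1}=a_1x$,
$$\psi(y)\,\psi(x)^{-1}\,\psi(y)=ya_1\,a_1x\,ya_1=yxya_1=\psi(x*y).$$
Free groups are bi-orderable (Magnus; see Clay–Rolfsen, *Ordered Groups and Topology*): $W^+$ has a total order invariant under left and right multiplication. In such an order $g<h$ implies $gk^{-1}g<hk^{-1}g<hk^{-1}h$. With $g=\psi(y)$, $h=\psi(z)$, $k=\psi(x)$ this says: $\psi(y)<\psi(z)$ implies $\psi(x*y)<\psi(x*z)$. So pulling the order back along $\psi$ gives a left-order on $Q$.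

For $n\ge2$ this is a left-orderable $IQ$ with more than one element. Its link is not the unknot and has determinant $0$: by freeness there is a homomorphism to $\mathrm{Core}(\mathbb R)$ with $a_1\mapsto0$ and all other $a_i\mapsto1$, and (D1) applies. So $\det\neq0$ cannot be dropped in (a).

**Proof of Theorem 3(c), split unions.** We show that $IQ(L')$ sits inside $IQ(L'\sqcup L'')$, so that an obstruction for $L'$ persists. Take a split diagram $D'\sqcup D''$. The inclusion of arcs induces a homomorphism $IQ(L')\to IQ(L'\sqcup L'')$. Conversely, send the arcs of $D'$ to themselves and all arcs of $D''$ to one fixed element $q$ of $IQ(L')$. The relations of $D'$ are kept, those of $D''$ become $q*q=q$, and there are no others; so this induces $IQ(L'\sqcup L'')\to IQ(L')$. The composite $IQ(L')\to IQ(L'\sqcup L'')\to IQ(L')$ is the identity on arcs, hence the identity. So $IQ(L')$ embeds as a subquandle of $IQ(L'\sqcup L'')$.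

If $L'$ is not the unknot and $\det(L')\neq0$, then $IQ(L')$ is not left-orderable by (a). A left-order on $IQ(L'\sqcup L'')$ would restrict to one on $IQ(L')$; so $IQ(L'\sqcup L'')$ is not left-orderable. Finally, the map taking the value $0$ on the arcs of $D'$ and $1$ on those of $D''$ respects all relations, because no crossing involves both diagrams. It is a non-constant homomorphism to $\mathrm{Core}(\mathbb R)$, so $\det(L'\sqcup L'')=0$ by (D1). $\blacksquare$
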